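\title{Patiently stable profiles need not be Nash equilibria when agents observe their own payoffs}

\begin{abstract}
In the steady-state model of learning in games, long-lived Bayesian agents are matched at random, and after each match an agent sees only the cell of a fixed partition of the terminal nodes that contains the outcome. We show that if these cells reveal each agent's own payoff, patient agents can nevertheless settle on a profile that is not a Nash equilibrium. The example is a simultaneous-move game with three roles in which every agent observes exactly its own payoff and the learning role has a uniform prior; for all positive discount factors and survival probabilities, the only steady state is one and the same non-Nash profile. The example persists on an open set of priors and with a deviation gain that is arbitrarily large relative to the possible loss. In the other direction, a role that faces a single opponent with a single information set, and whose prior density is bounded above and away from zero, best responds in every patiently stable profile. For games with one information set per role, the Nash property therefore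 holds with two roles and fails with three.
\end{abstract}

\section{The model, the question and the results}\label{sec:intro}

A Nash equilibrium requires correct beliefs about what happens after a deviation, and a player learns this only by deviating. A player who cares little about the future may never pay for such an experiment. Patient stability describes what remains when players become both long-lived and patient. This paper is about how much players must observe for patient learning to force Nash equilibrium. The model and the question come from Clark, Fudenberg and He \cite{CFH}.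

\subsection{Steady-state learning}

Let $\Gamma$ be a finite extensive-form game with perfect recall, with roles $i=1,\dots,I$, terminal nodes $Z$, pure strategy sets $S_i$ and payoffs $u_i:Z\to\mathbb{R}$; a profile $s$ of pure strategies determines a terminal node $z(s)$. Write $\Delta(\Omega)$ for the set of probability distributions on a finite or countable set $\Omega$. The set $\Pi_i$ of behavior strategies of role $i$ is the product, over the information sets of $i$, of the simplices of distributions on the available actions, and $\Pi_{-i}=\times_{j\ne i}\Pi_j$. Each role has a \emph{terminal node partition} $\mathcal{P}_i$ of $Z$. For $s\in S_i$, $C\in\mathcal{P}_i$ and $\pi_{-i}\in\Pi_{-i}$, let $\Pr(C\mid s,\pi_{-i})$ be the probability that play ends in $C$ when $i$ plays $s$ and the opponents play $\pi_{-i}$ independently.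

\emph{Populations.} Each role is filled by a continuum of agents. An agent survives from one period to the next with probability $\gamma\in[0,1)$ and is replaced by a newborn when it dies. In each period every agent is matched at random with one agent of each other role, chooses a pure strategy, and then observes only the cell of $\mathcal{P}_i$ that contains the realized terminal node. A \emph{history} of an agent of age $t$ is thus an element of $(S_i\times\mathcal{P}_i)^t$; a newborn has the empty history $\emptyset$, and $\mathcal{H}_i$ is the set of histories of all ages $t=0,1,2,\dots$.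

\emph{Beliefs.} Agents of role $i$ believe that their opponents play a fixed but unknown profile $\pi_{-i}\in\Pi_{-i}$, independently of one another. All newborns of role $i$ have the same prior $\nu_i$ on $\Pi_{-i}$ and update it by Bayes' rule. The prior is \emph{non-doctrinaire}: it has a strictly positive density with respect to Lebesgue measure on $\Pi_{-i}$. Consequently every finite sequence of observations that can occur has positive prior probability.

\emph{Policies.} Fix a discount factor $\delta\in[0,1)$ and put $\beta=\delta\gamma$. A \emph{policy} is a map $\phi_i:\mathcal{H}_i\to S_i$. It is \emph{optimal} if it maximizes the expected discounted lifetime payoff $\mathbb{E}\sum_{t\ge0}\beta^tu_t$, where $u_t$ is the payoff in period $t$ of an agent who never dies and the expectation is taken under the prior; the factor $\gamma^t$ in $\beta^t$ is the probability of being alive at age $t$. For each pair $(\delta,\gamma)$ one optimal policy $\phi_i$ is selected, and all agents of role $i$ use it.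

\emph{Steady states.} A \emph{state} $\mu=(\mu_i)_i\in\times_i\Delta(\mathcal{H}_i)$ records the share of agents with each history. It induces the mixed strategy $\sigma_i(s)=\mu_i\{h:\phi_i(h)=s\}$. By Kuhn's theorem (in a game with perfect recall every mixed strategy has a behavior strategy that induces the same distribution on $Z$ against all strategies of the opponents), $\sigma_i$ is identified with an element $\pi_i\in\Pi_i$, the \emph{aggregate strategy} of population $i$. One period of play, death and birth turns $\mu$ into the state $\mu'$ given by
\[
\mu_i'(\emptyset)=1-\gamma,\qquad \mu_i'\bigl(h,(s,C)\bigr)=\gamma\,\mu_i(h)\,\mathbf{1}\{s=\phi_i(h)\}\Pr(C\mid s,\pi_{-i}).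
\]
A \emph{steady state} is a fixed point of this map, and $\Pi^*(\delta,\gamma)\subseteq\times_i\Pi_i$ is the set of aggregate profiles of steady states. It depends on the partitions, the priors and the selected policies, and it is always nonempty.

Two consequences of these definitions are used throughout. Let $\mathbb{P}_{\pi_{-i}}$ be the law of the history of an agent who never dies, follows $\phi_i$ and meets opponents who play $\pi_{-i}$ independently in every period; let $s_t$ be its strategy at age $t$. Solving the fixed-point equation by induction on age gives the first fact.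

\begin{lemma}\label{lem:steady}
A state $\mu$ with aggregate profile $\pi$ is a steady state if and only if $\mu_i(h)=(1-\gamma)\gamma^t\,\mathbb{P}_{\pi_{-i}}(\text{the history at age $t$ is }h)$ for all $i$, all $t$ and all histories $h$ of length $t$. In this case $\sigma_i(s)=\sum_{t\ge0}(1-\gamma)\gamma^t\,\mathbb{P}_{\pi_{-i}}(s_t=s)$.
\end{lemma}

\begin{lemma}\label{lem:cont}
Let $\beta>0$, let $\phi_i$ be optimal, and let $h$ be a history that $\phi_i$ reaches with positive prior probability. Then the continuation of $\phi_i$ after $h$ is optimal for the posterior belief at $h$.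
\end{lemma}

\begin{proof}
If $h$ has length $t$ and prior probability $w>0$, then replacing the continuation after $h$ by one that is better by $\eta>0$ raises the lifetime payoff by $\beta^tw\eta>0$.
\end{proof}

Because the prior is non-doctrinaire, Lemma~\ref{lem:cont} applies to every history that has a positive share in a steady state.

\subsection{Patient stability and the question}

\begin{definition}\label{def:ps}
Fix the partitions, the non-doctrinaire priors and the selection of optimal policies. A profile $\pi\in\times_i\Pi_i$ is \emph{patiently stable} if there are sequences $(\delta_j)_j$ and $(\gamma_{j,k})_{j,k}$ in $[0,1)$ and profiles $\pi_{j,k}\in\Pi^*(\delta_j,\gamma_{j,k})$ such that $\delta_j\to1$, $\lim_k\gamma_{j,k}=1$ for each $j$, and $\lim_j\lim_k\pi_{j,k}=\pi$.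
\end{definition}

The order of the limits matters. For fixed $\delta$ the planning horizon $1/(1-\delta\gamma)$ stays below $1/(1-\delta)$, while the expected lifetime $1/(1-\gamma)$ tends to infinity; most agents are therefore old compared with their horizon and hold much data. Only then does the horizon grow, which makes experiments cheap.

It is known that every patiently stable profile is a Nash equilibrium when each $\mathcal{P}_i$ is the discrete partition, that is, when agents observe the terminal node. Some condition on the partitions is needed: if $\mathcal{P}_i=\{Z\}$, the belief of an agent never changes, and the agent plays a best reply to its prior forever, whatever the opponents do. The natural intermediate condition is that agents see what they earn. Call $u_i$ \emph{$\mathcal{P}_i$-measurable} if it is constant on each cell of $\mathcal{P}_i$. The question, from \cite{CFH}, is: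

\begin{quote}
Suppose that $u_i$ is $\mathcal{P}_i$-measurable for every role $i$. Is every patiently stable profile a Nash equilibrium, for every game, every such profile of partitions, every profile of non-doctrinaire priors and every selection of optimal policies?
\end{quote}

One would guess that the answer is yes. An agent who observes payoffs can try each strategy many times and then keep the one with the best average, and for $\beta$ near $1$ this costs almost nothing (Lemma~\ref{lem:patience} below). In the simplest case a strategy $L$ pays $0$ and reveals nothing, while a strategy $R$ has an unknown expected payoff $u_R$ whose true value is positive. The prior gives positive probability to $\{u_R>0\}$, so trial followed by commitment earns nearly $\mathbb{E}\max(u_R,0)>0$ per period, whereas staying with $L$ leaves the belief unchanged and earns $0$. A patient agent tries $R$. The weak point of this reasoning is the assumption that $L$ reveals nothing. If $L$ seems to provide free information about $R$, the agent may prefer to postpone the experiment, and the data gathered while waiting may make it postpone again.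

\subsection{Results}

Let $\Gamma$ be the following game, in which three roles move simultaneously (a tree with one information set per role). Role 1 chooses from $\{L,R\}$, role 2 from $\{O,B_1,B_2,B_3\}$ and role 3 from $\{G,H,N\}$. Role 2 gets $1$ from $O$ and $0$ otherwise; role 3 gets $1$ from $G$ and $0$ otherwise; $\mathcal{P}_2$ and $\mathcal{P}_3$ are the partitions by own payoff. The partition $\mathcal{P}_1$ and the payoff $u_1$ are given in Table~\ref{tab:game}. The five payoffs are distinct, so every role observes exactly its own payoff. The actions $O$ and $G$ are strictly dominant, and against $(O,G)$ the action $R$ pays $1$ while $L$ pays $0$. Hence $(R,O,G)$ is the unique Nash equilibrium.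

\begin{table}[ht]
\centering
\begin{tabular}{clc}
\hline
cell & terminal nodes & $u_1$\\
\hline
$L^+$ & $L$, role 2 plays some $B_j$, role 3 plays $G$ & $2$\\
$L^-$ & $L$, role 2 plays some $B_j$, role 3 plays $H$ & $3$\\
$L^0$ & all other nodes after $L$ & $0$\\
$R^+$ & $R$, role 3 plays $G$ & $1$\\
$R^-$ & $R$, role 3 plays $H$ or $N$ & $-5$\\
\hline
\end{tabular}
\caption{The partition $\mathcal{P}_1$ and the payoff of role 1 in the game $\Gamma$. The superscript indicates whether the cell is good news, bad news or no decisive news about the payoff of $R$.}
\label{tab:game}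
\end{table}

\begin{theorem}\label{thm:counter}
In the game $\Gamma$, let the prior of role 1 be uniform on $\Delta(\{O,B_1,B_2,B_3\})\times\Delta(\{G,H,N\})$ and let the priors of roles 2 and 3 be arbitrary non-doctrinaire priors. For all $\delta,\gamma\in(0,1)$ and every selection of optimal policies, $\Pi^*(\delta,\gamma)=\{(L,O,G)\}$. Hence $(L,O,G)$ is the only patiently stable profile, and it is not a Nash equilibrium.
\end{theorem}

The answer to the question is therefore no. Section~\ref{sec:counter} proves Theorem~\ref{thm:counter}, and Section~\ref{sec:robust} shows that neither the uniform prior nor the ratio between gain and loss from $R$ is essential. The example needs role 1 to be uncertain about two independent sources of play, as the next result shows.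

\begin{theorem}\label{thm:converse}
Suppose that role $i$ has exactly one opponent and that this opponent has exactly one information set, with action set $A$. Let $u_i$ be $\mathcal{P}_i$-measurable, and let $\nu_i$ have a density on $\Delta(A)$ with values in $[\underline{f},\overline{f}]$, where $0<\underline{f}\le\overline{f}<\infty$ (for example, a continuous positive density). If $\pi$ is patiently stable, then $\pi_i$ is a best response to $\pi_{-i}$.
\end{theorem}

\begin{corollary}\label{cor:dichotomy}
Consider games in which each role has one information set, payoffs are measurable with respect to the partitions, and prior densities are bounded above and away from $0$. With two roles every patiently stable profile is a Nash equilibrium. With three roles this fails, even for uniform priors and observation of exactly one's own payoff.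
\end{corollary}

\begin{proof}
With two roles, apply Theorem~\ref{thm:converse} to each role. With three roles, take uniform priors in Theorem~\ref{thm:counter}.
\end{proof}

Theorem~\ref{thm:converse} is proved in Sections~\ref{sec:converse} and~\ref{sec:posterior}. Section~\ref{sec:why} locates the step that separates the two cases. Along any sequences as in Definition~\ref{def:ps} we have $\delta_j>0$ for large $j$ and $\gamma_{j,k}>0$ for large $k$, so from now on $\delta,\gamma\in(0,1)$ and $\beta>0$. We write $x^\pm=\max(\pm x,0)$.

\section{The three-role counterexample}\label{sec:counter}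

\subsection{Reduction to one sequence of histories}

A role-2 agent earns $1/(1-\beta)$ by always playing $O$ and at most $\beta/(1-\beta)$ with a continuation that starts with another action. By Lemma~\ref{lem:cont} an optimal policy plays $O$ at every history that it reaches, so by Lemma~\ref{lem:steady} the aggregate strategy of role 2 in a steady state is $O$. The same argument with $G$ in place of $O$ shows that role 3 plays $G$. A role-1 agent who plays $L$ against $(O,G)$ observes $L^0$ with certainty. Let $h_n=(L,L^0)^n$ be the history of $n$ plays of $L$, each followed by $L^0$, and let $b_n$ be the posterior at $h_n$.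

\begin{proposition}\label{prop:wait}
For every $n\ge0$ and every $\beta\in(0,1)$, no continuation policy whose first action is $R$ is optimal for the belief $b_n$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:counter} from Proposition~\ref{prop:wait}]
Let $\phi_1$ be optimal. If $\phi_1(h_m)=L$ for all $m<n$, then $\phi_1$ reaches $h_n$ with positive prior probability, and Lemma~\ref{lem:cont} and Proposition~\ref{prop:wait} give $\phi_1(h_n)=L$. By induction $\phi_1(h_n)=L$ for all $n$. Against $(O,G)$ an agent of age $n$ therefore has history $h_n$ and plays $L$, so the aggregate strategy of role 1 in a steady state is $L$. Since $\Pi^*(\delta,\gamma)$ is nonempty, it equals $\{(L,O,G)\}$. The double limit in Definition~\ref{def:ps} can then only be $(L,O,G)$, and any $\delta_j\uparrow1$, $\gamma_{j,k}\uparrow1$ in $(0,1)$ with $\pi_{j,k}=(L,O,G)$ show that this profile is patiently stable. It is not a Nash equilibrium because role 1 gains $1$ by switching to $R$.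
\end{proof}

\subsection{Coordinates}

Let $\theta=(p,q)$ be the unknown play of roles 2 and 3, and put
\[
X=1-p_O,\qquad v=q_G+q_H,\qquad r=\frac{q_G}{q_G+q_H},
\]
where $r$ is undefined only on the null set $\{v=0\}$. Under $L$ the cells $L^+,L^-,L^0$ have probabilities $Xvr$, $Xv(1-r)$ and $1-Xv$: news arrives with probability $Xv$, and it is good with probability $r$. The expected one-period payoffs of $L$ and $R$, and their difference, are
\[
u_L(\theta)=2Xvr+3Xv(1-r)\ge0,\qquad u_R(\theta)=q_G-5(1-q_G)=6vr-5,\qquad d=u_R-u_L\le u_R .
\]
The true parameter in the steady state is $(X,v,r)=(0,1,1)$, where $d=1$.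

Under the uniform prior $X,v,r$ are independent, with densities $3X^2$, $2v$ and $1$ on $[0,1]$. Indeed, the slice of the three-dimensional simplex on which $X$ is fixed is a triangle with area proportional to $X^2$; and $(q_G,q_H)$ has density $2$ on its triangle, while the map $(v,r)\mapsto(vr,v(1-r))$ has Jacobian of absolute value $v$. Hence $b_n$ has density in $(X,v,r)$ proportional to $6X^2v(1-Xv)^n$. In particular, \emph{$r$ is uniform and independent of $(X,v)$ under every $b_n$}: silence says nothing about the content of the news.

Let $\mathbb{P}_\theta,\mathbb{E}_\theta$ refer to play against a fixed $\theta$, under which the opponents' actions are independent and identically distributed across periods. The action of a policy $\phi$ in period $t$ depends only on earlier periods, so its expected payoff in period $t$ is $u_L+d\cdot\mathbb{P}_\theta(R\text{ in period }t)$, and its discounted payoff against $\theta$ is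
\begin{equation}\label{eq:payoff}
\frac{u_L(\theta)}{1-\beta}+d(\theta)\,\mathcal{R}_\phi(\theta),\qquad \mathcal{R}_\phi(\theta)=\mathbb{E}_\theta\sum_{t\ge0}\beta^t\,\mathbf{1}\{R\text{ in period }t\}.
\end{equation}
Let $U_b(\phi)$ be the average of \eqref{eq:payoff} under a belief $b$.

\subsection{The value of postponing an experiment}

The optimal policy is not available in closed form, and the statement must hold uniformly as $\beta\to1$. We avoid both difficulties by comparing a policy that starts with $R$ with a delayed copy of itself. The idea is visible with a belief on two points.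

\begin{example}\label{ex:two}
Let $x\in(0,\frac12)$. Let $b$ give probability $\alpha$ to a parameter $\theta^+$ with $(X,v,r)=(x,1,1)$ and probability $1-\alpha$ to a parameter $\theta^-$ at which role 3 plays $N$. Then $d(\theta^+)=1-2x$ and $d(\theta^-)=-5$. Let $\phi$ start with $R$, and let $\phi'$ play $L$ until $L^+$ is observed, which takes $\tau$ periods, and then run $\phi$. At $\theta^-$ the cell $L^+$ never occurs, so $\phi'$ never plays $R$ while $\phi$ plays it in period $0$; by \eqref{eq:payoff}, $\phi'$ gains at least $5$. At $\theta^+$ the delay multiplies $\mathcal{R}_\phi\le1/(1-\beta)$ by $\mathbb{E}\beta^\tau$, and $1-\beta^\tau\le(1-\beta)\tau$, so $\phi'$ loses at most $(1-2x)\,\mathbb{E}\tau=(1-2x)/x$. Thus $R$ is not optimal if $5(1-\alpha)>\alpha(1-2x)/x$, a condition that does not involve $\beta$. An observation of $L^0$ multiplies the odds $\alpha/(1-\alpha)$ by $1-x$, so the condition, once true, remains true as long as the agent plays $L$ and observes $L^0$. Against $(O,G)$ such an agent plays $L$ forever.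
\end{example}

The same computation works for any belief and any waiting rule.

\begin{lemma}[comparison]\label{lem:compare}
Let $b$ be a belief, $\phi$ a policy whose first action is $R$, and $\tau\in\{1,2,\dots\}\cup\{\infty\}$ a stopping time of the observations generated by playing $L$ repeatedly. Let $\phi'$ play $L$ in periods $0,\dots,\tau-1$ and then run $\phi$ from its beginning, using only the observations made from period $\tau$ on. If $\mathbb{E}_\theta\tau<\infty$ for $b$-almost every $\theta$ with $d(\theta)>0$, then
\[
U_b(\phi')-U_b(\phi)\ \ge\ \mathbb{E}_b\bigl[\mathbb{P}_\theta(\tau=\infty)\,d^-\bigr]-\mathbb{E}_b\bigl[d^+\,\mathbb{E}_\theta\tau\bigr].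
\]
\end{lemma}

\begin{proof}
Given $\theta$, the opponents' actions from period $\tau$ on are independent of $\tau$ and distributed like those from period $0$ on. Hence $\mathcal{R}_{\phi'}=\mathbb{E}_\theta[\beta^\tau]\,\mathcal{R}_\phi$, with $\beta^\infty=0$, and \eqref{eq:payoff} gives
\[
U_b(\phi')-U_b(\phi)=\mathbb{E}_b\bigl[(1-\mathbb{E}_\theta\beta^\tau)\,d^-\mathcal{R}_\phi\bigr]-\mathbb{E}_b\bigl[(1-\mathbb{E}_\theta\beta^\tau)\,d^+\mathcal{R}_\phi\bigr].
\]
In the first term use $1-\mathbb{E}_\theta\beta^\tau\ge\mathbb{P}_\theta(\tau=\infty)$ and $\mathcal{R}_\phi\ge1$, which holds because $\phi$ starts with $R$. In the second use $1-\beta^\tau=(1-\beta)(1+\beta+\dots+\beta^{\tau-1})\le(1-\beta)\tau$ and $\mathcal{R}_\phi\le1/(1-\beta)$.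
\end{proof}

A non-doctrinaire prior creates two difficulties that are absent from Example~\ref{ex:two}. First, $L^+$ occurs sooner or later whenever $Xvr>0$, that is, for almost every $\theta$, so the rule ``wait for $L^+$'' has $\mathbb{P}_\theta(\tau=\infty)=0$ and the gain term vanishes. This is the purpose of the action $H$ and the cell $L^-$: good news can be weighed against bad news. Second, the prior charges every neighborhood of the truth, where $d>0$ and the waiting time, of order $1/X$, is unbounded. The loss term must be shown to stay small along the whole sequence $b_n$, although silence pushes the posterior toward small values of $Xv$.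

\subsection{The waiting rule}

Let $W_t$ be the number of observations of $L^+$ minus the number of observations of $L^-$ in the first $t$ plays of $L$, and let $\tau=\inf\{t:W_t=1\}$. Under $\mathbb{P}_\theta$, $W$ is a random walk started at $0$ with steps $+1,-1,0$ of probabilities $Xvr$, $Xv(1-r)$, $1-Xv$.

\begin{lemma}\label{lem:tau}
\begin{enumerate}
\item[(i)] If $d>0$, then $v>\frac56$, $r>\frac56$, $d\le1$, and $\mathbb{E}_\theta\tau\le\frac{9}{5X}$ when $X>0$.
\item[(ii)] If $r\le\frac13$, then $\mathbb{P}_\theta(\tau=\infty)\ge\frac12$ and $d\le-3$.
\end{enumerate}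
\end{lemma}

\begin{proof}
We use the optional stopping theorem for the bounded stopping times $\tau\wedge T$: a martingale stopped at such a time keeps its initial expectation, and a supermartingale does not exceed it.

(i) From $0<d\le u_R=6vr-5\le1$ we get $vr>\frac56$, hence $v,r>\frac56$. The mean step is $Xv(2r-1)\ge X\cdot\frac56\cdot\frac23=\frac59X$. Since $W_t-Xv(2r-1)t$ is a martingale and $W_{\tau\wedge T}\le1$, we obtain $\frac59X\,\mathbb{E}_\theta[\tau\wedge T]\le\mathbb{E}_\theta W_{\tau\wedge T}\le1$ for each $T$. Let $T\to\infty$.

(ii) The expectation of $2$ raised to one step is $1-Xv+Xv\bigl(2r+\frac{1-r}2\bigr)\le1$, because $2r+\frac{1-r}2=\frac12+\frac32r\le1$. So $2^{W_t}$ is a nonnegative supermartingale started at $1$, and $2\,\mathbb{P}_\theta(\tau\le T)\le\mathbb{E}_\theta2^{W_{\tau\wedge T}}\le1$ for each $T$. Finally $d\le6vr-5\le6\cdot\frac13-5=-3$.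
\end{proof}

\subsection{The posterior after $n$ periods of silence}

\begin{proof}[Proof of Proposition~\ref{prop:wait}]
Apply Lemma~\ref{lem:compare} with $b=b_n$; its hypothesis holds by Lemma~\ref{lem:tau}(i), since $\{X=0\}$ is a null set.

\emph{The gain.} As $r$ is uniform under $b_n$, Lemma~\ref{lem:tau}(ii) gives $\mathbb{E}_{b_n}[\mathbb{P}_\theta(\tau=\infty)\,d^-]\ge\frac13\cdot\frac12\cdot3=\frac12$.

\emph{The loss.} By Lemma~\ref{lem:tau}(i) and the independence of $r$ and $(X,v)$,
\[
\mathbb{E}_{b_n}[d^+\mathbb{E}_\theta\tau]\le\frac16\cdot\frac95\cdot\mathbb{E}_{b_n}\Bigl[\frac{\mathbf{1}\{v>5/6\}}{X}\Bigr].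
\]
Both integrals needed here reduce, by the substitution $t=Xv$, to
\begin{equation}\label{eq:beta}
\int_0^1t(1-t)^m\,dt=\frac1{m+1}-\frac1{m+2}=\frac1{(m+1)(m+2)} .
\end{equation}
The normalizing constant of $b_n$, which is the prior probability of $n$ periods of silence, is
\begin{equation}\label{eq:Fn}
\begin{aligned}
F_n&=\int_0^1\!\!\int_0^16X^2v(1-Xv)^n\,dv\,dX=6\int_0^1\!\!\int_0^Xt(1-t)^n\,dt\,dX\\
&=6\int_0^1t(1-t)^{n+1}\,dt=\frac6{(n+2)(n+3)},
\end{aligned}
\end{equation}
and
\[
\int_{5/6}^1\!\int_0^16Xv(1-Xv)^n\,dX\,dv=\int_{5/6}^1\frac6v\int_0^vt(1-t)^n\,dt\,dv\le\frac{6\log(6/5)}{(n+1)(n+2)} .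
\]
Dividing by $F_n$ and using $\log(6/5)\le\frac15$,
\begin{equation}\label{eq:invX}
\mathbb{E}_{b_n}\Bigl[\frac{\mathbf{1}\{v>5/6\}}{X}\Bigr]\le\log(6/5)\,\frac{n+3}{n+1}\le\frac35 .
\end{equation}
The loss is at most $\frac16\cdot\frac95\cdot\frac35=0.18$. Hence $U_{b_n}(\phi')-U_{b_n}(\phi)\ge0.32>0$ for every $\phi$ that starts with $R$.
\end{proof}

\begin{remark}[why the loss stays bounded]\label{rem:mech}
Silence has two explanations, $X\approx0$ and $v\approx0$ (Figure~\ref{fig:arms}). The first is true, but the prior density $6X^2v$ vanishes to second order at $X=0$ and only to first order at $v=0$, so the posterior favors the second. Since $\int_0^1t^2(1-t)^n\,dt=\frac1{n+1}-\frac2{n+2}+\frac1{n+3}=\frac{2}{(n+1)(n+2)(n+3)}$,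
\begin{equation}\label{eq:forget}
b_n\bigl(v>\tfrac56\bigr)=\frac1{F_n}\int_{5/6}^1\frac6{v^2}\int_0^vt^2(1-t)^n\,dt\,dv\le\frac{2}{5(n+1)} .
\end{equation}
Estimate \eqref{eq:invX} says that this decay is fast enough to pay for the growth of the waiting time $1/X$. This is where the three actions $B_1,B_2,B_3$ are used. With two of them $X$ would have density $2X$; the numerator in \eqref{eq:invX} would be $\int_{5/6}^14\int_0^v(1-t)^n\,dt\,dv\ge\frac{5}{9(n+1)}$, the normalizing constant would be $4\int_0^1t(1-t)^n\log\frac1t\,dt\le8\int_0^\infty t^{1/2}\exp(-nt)\,dt=O(n^{-3/2})$, and the left side of \eqref{eq:invX} would be unbounded.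

Playing $L$ does not in general reveal the sign of $d$. The law of the observations under $L$ depends only on $Xv$ and $r$; for $r=0.95$ the points $(X,v)=(0.1,1)$ and $(0.2,0.5)$ generate the same law, and $d=0.7-0.205>0$ at the first while $d\le u_R=-2.15$ at the second. The proof uses less: the walk $W$ separates the set $\{d>0\}\subseteq\{r>\frac56\}$ from the set $\{r\le\frac13\}$, on which $R$ is costly and whose posterior probability stays equal to $\frac13$.
\end{remark}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=4]
\fill[gray!35] (0,0) -- (0,1) -- plot[domain=0.1:1,samples=60] (\x,{0.1/\x}) -- (1,0) -- cycle;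
\draw (0,0) rectangle (1,1);
\draw[dashed] (0,0.8333) -- (1,0.8333) node[right] {$v=5/6$};
\fill (0,1) circle (0.015) node[above] {$(0,1)$};
\node[below] at (0.5,0) {$X$};
\node[left] at (0,0.5) {$v$};
\end{tikzpicture}
\caption{The shaded set $\{Xv\le1/n\}$, drawn for $n=10$, is the set on which the likelihood $(1-Xv)^n$ of $n$ periods of silence is at least $(1-1/n)^n$. It is not convex. The true parameter $(X,v)=(0,1)$ lies at the tip of the vertical arm, and $R$ can be better than $L$ only above the dashed line. The prior density $6X^2v$ favors the horizontal arm.}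
\label{fig:arms}
\end{figure}

\section{Large gains and open sets of priors}\label{sec:robust}

In $\Gamma$ the action $R$ risks a loss of $5$ for a gain of $1$. To vary this ratio, let $g>0$ and let $\Gamma_g$ be the game with the same actions and partitions, the same payoffs for roles 2 and 3, and role-1 payoffs $g$ on $R^+$, $-1$ on $R^-$, $0$ on $L^0$, and arbitrary values $a^+,a^-\ge0$ on $L^+,L^-$. If the numbers $g,0,a^+,a^-$ are distinct, $\mathcal{P}_1$ is again the partition by own payoff. If $a^+,a^-\le g$, the gain $g$ is the fraction $g/(1+g)$ of the whole range of $u_1$. Fix an integer $M\ge2g+1$ and put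
\[
r^*=\frac1{1+g},\qquad r_0=\frac1{2^{M+1}-1}.
\]

\begin{theorem}\label{thm:robust}
In $\Gamma_g$, let the prior of role 1 have density $k>0$ relative to the uniform distribution, with $k\ge\underline{k}>0$ on $\{r\le r_0\}$ and $k\le\overline{k}$ on $\{q_G>r^*\}$, where
\begin{equation}\label{eq:cond}
\frac{\overline{k}}{\underline{k}}<\frac{r_0(1+g)}{12Mg^3}.
\end{equation}
Then $\Pi^*(\delta,\gamma)=\{(L,O,G)\}$ for all $\delta,\gamma\in(0,1)$, so the unique patiently stable profile gives role 1 a profitable deviation of size $g$. For every $g>0$ the condition holds on a nonempty set of continuous positive densities that is open in the supremum norm. For $g\le1/6$ and $M=2$ it holds for the uniform prior.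
\end{theorem}

\begin{proof}
The reduction to Proposition~\ref{prop:wait} and the proof of Lemma~\ref{lem:compare} do not use the payoff values or the prior of role 1. Now $u_R=(1+g)vr-1$, $u_L\ge0$ and $d\le u_R$. For large $g$ the action $R$ can be good with $r<\frac12$, where the walk of Section~\ref{sec:counter} drifts downward. We therefore let $W$ jump by $+M$ at $L^+$ and by $-1$ at $L^-$, and put $\tau=\inf\{t:W_t\ge1\}$.

Suppose $d>0$. Then $q_G=vr>r^*$, hence $v,r>r^*$, and $d\le g$. The mean step is $Xv\bigl((M+1)r-1\bigr)\ge Xv\bigl(\frac{2g+2}{1+g}-1\bigr)=Xv$. Since $W\le0$ before $\tau$, we have $W_{\tau\wedge T}\le M$, and optional stopping gives $\mathbb{E}_\theta\tau\le M/(Xv)$ when $X>0$.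

Suppose $r\le r_0$. Then $r2^M+\frac{1-r}2=\frac12+\frac r2(2^{M+1}-1)\le1$, so $2^{W_t}$ is a supermartingale, $2^{W_\tau}\ge2$ on $\{\tau<\infty\}$, and $\mathbb{P}_\theta(\tau<\infty)\le\frac12$. From $1+g\le\frac{M+1}2$ and $2^{M+1}-1\ge M+1$ we get
\begin{equation}\label{eq:r0}
(1+g)r_0\le\tfrac12 ,
\end{equation}
and therefore $d\le(1+g)r_0-1\le-\frac12$.

Let $\mathbb{E}$ denote expectation under the uniform distribution. The posterior $b_n$ has density proportional to $k(\theta)(1-Xv)^n$ relative to it. Multiply the lower bound of Lemma~\ref{lem:compare} by the normalizing constant $\mathbb{E}[k(1-Xv)^n]\in(0,1]$. The gain term becomes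
\[
\mathbb{E}\bigl[k(1-Xv)^n\,\mathbb{P}_\theta(\tau=\infty)\,d^-\bigr]\ge\underline{k}\cdot\tfrac12\cdot\tfrac12\cdot r_0F_n ,
\]
with $F_n$ as in \eqref{eq:Fn}. Since $k\le\overline{k}$ on $\{d>0\}$, the loss term becomes at most
\begin{align*}
\overline{k}gM\,\mathbb{E}\Bigl[\frac{(1-Xv)^n}{Xv}\mathbf{1}\{v,r>r^*\}\Bigr]
&=\overline{k}gM(1-r^*)\int_{r^*}^1\!\int_0^16X(1-Xv)^n\,dX\,dv\\
&\le\overline{k}gM\cdot\frac g{1+g}\cdot\frac6{(n+1)(n+2)}\int_{r^*}^1\frac{dv}{v^2},
\end{align*}
by the substitution $t=Xv$ and \eqref{eq:beta}. Here $\int_{r^*}^1v^{-2}\,dv=\frac1{r^*}-1=g$. After division by $F_n$ the loss is at most $\frac{\overline{k}Mg^3}{1+g}\cdot\frac{n+3}{n+1}\le\frac{3\overline{k}Mg^3}{1+g}$, and this is less than $\underline{k}r_0/4$ exactly when \eqref{eq:cond} holds. So no continuation that starts with $R$ is optimal at $h_n$, and the first assertion follows. At $(L,O,G)$ role 1 earns $0$, and $R$ would earn $g$.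

For the second assertion, note that $r\le r_0$ implies $q_G\le r_0\le r^*/2$ by \eqref{eq:r0}. Let $\eta>0$ be smaller than the right side of \eqref{eq:cond}, let $\omega:[0,1]\to(0,\infty)$ be continuous with $\omega=1$ on $[0,r_0]$ and $\omega=\eta$ on $[r^*,1]$, and put $k_0=c\,\omega(q_G)$ with $c$ the normalizing constant. A continuous density $k$ with $\sup|k-k_0|<\epsilon$ admits $\underline{k}=c-\epsilon$ and $\overline{k}=c\eta+\epsilon$; for small $\epsilon$ it is positive and satisfies \eqref{eq:cond}. For the third assertion, $M=2$ is admissible for $g\le\frac12$ and gives $r_0=\frac17$. The right side of \eqref{eq:cond} is decreasing in $g$ and equals $\frac17\cdot\frac76\cdot\frac{216}{24}=\frac32$ at $g=\frac16$, while the uniform prior has $\underline{k}=\overline{k}=1$.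
\end{proof}

\section{One opponent with one information set}\label{sec:converse}

\subsection{Setup and plan}

Fix the role $i$ of Theorem~\ref{thm:converse} and drop the index. Let $S=S_i$, $m=|S|$, $\Theta=\Delta(A)$, $D=|A|-1$, and let $f$ be the prior density with respect to $D$-dimensional Lebesgue measure $\operatorname{vol}$ on $\Theta$. If $|A|=1$ there is no uncertainty and every optimal policy plays a best reply at each history it reaches, so assume $D\ge1$. For $s\in S$ let $Q_s$ be the partition of $A$ in which $a$ and $a'$ lie in the same cell when $z(s,a)$ and $z(s,a')$ lie in the same cell of $\mathcal{P}_i$; an agent who plays $s$ observes the cell of $Q_s$ that contains the opponent's action. For $\theta\in\Theta$ let $\theta_s\in\Delta(Q_s)$ be given by $\theta_s(C)=\sum_{a\in C}\theta(a)$. The maps $\theta\mapsto\theta_s$ are linear and satisfy $\|\theta_s-\theta_s'\|_1\le\|\theta-\theta'\|_1$. A positive affine change of $u_i$ does not alter optimal policies or best replies, so let $u(s,a)=u_i(z(s,a))\in[0,1]$ and $u(s,\theta)=\sum_a\theta(a)u(s,a)$. By measurability $u(s,\cdot)$ is constant on the cells of $Q_s$.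

For $p\in\Theta$ let $\mathbb{P}_p$ be as in Lemma~\ref{lem:steady}. Let $h_t$ be the history at age $t$, $b_t$ the posterior at $h_t$, $s_t$ the strategy played and $C_t\in Q_{s_t}$ the cell observed in period $t$. For a belief $b$ put $b(s,C)=\mathbb{E}_b\theta_s(C)$, the predicted probability of $C$, and $u_b(s)=\mathbb{E}_bu(s,\theta)$. Define
\[
\operatorname{reg}_t=\max_su(s,p)-u(s_t,p)\in[0,1],\qquad \operatorname{Reg}(\delta,\gamma,p)=\sum_{t\ge0}(1-\gamma)\gamma^t\,\mathbb{E}_p[\operatorname{reg}_t].
\]

\begin{proposition}\label{prop:regret}
For each $\varepsilon\in(0,1)$ there is $\bar\delta<1$ such that, for all $\delta\in(\bar\delta,1)$,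
\[
\limsup_{\gamma\to1}\ \sup_{p\in\Theta}\operatorname{Reg}(\delta,\gamma,p)\le6\varepsilon .
\]
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:converse} from Proposition~\ref{prop:regret}]
Let $\Phi(\pi)$ be the best-reply payoff $\max_su(s,\pi_{-i})$ minus the payoff of role $i$ under $\pi$. This is a continuous function of $\pi$, and by Lemma~\ref{lem:steady} $\Phi(\pi)=\operatorname{Reg}(\delta,\gamma,\pi_{-i})$ for $\pi\in\Pi^*(\delta,\gamma)$. If $\pi=\lim_j\lim_k\pi_{j,k}$ as in Definition~\ref{def:ps}, then $\Phi(\lim_k\pi_{j,k})\le6\varepsilon$ whenever $\delta_j>\bar\delta$, hence $\Phi(\pi)\le6\varepsilon$. As $\varepsilon$ is arbitrary, $\Phi(\pi)=0$.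
\end{proof}

The supremum over $p$ is needed because the opponent's aggregate strategy changes with $(\delta,\gamma)$ and may lie on the boundary of $\Theta$. The proof passes through the \emph{subjective regret}
\[
\operatorname{sreg}_t=\mathbb{E}_{b_t}\bigl[\max_su(s,\theta)-u(s_t,\theta)\bigr]\ge0,
\]
the regret that the agent itself expects. Lemmas~\ref{lem:predict}--\ref{lem:patience} show that it is small on average along the true path. This alone is not enough: in the game $\Gamma$ the subjective regret at $h_n$ is $\mathbb{E}_{b_n}d^+\le\frac2{5(n+1)}$ by \eqref{eq:forget}, while the true regret is $1$. The link between the two regrets is Lemma~\ref{lem:mass}, which says that the posterior keeps a fixed amount of mass near $p$.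

We recall two notions for probability vectors $P,P'$ on a finite set. The total variation distance $\operatorname{TV}(P,P')=\frac12\|P-P'\|_1$ bounds the difference of the expectations of any function with values in $[0,1]$. The relative entropy is $\operatorname{KL}(P\|P')=\sum_{C:P(C)>0}P(C)\log\frac{P(C)}{P'(C)}$, and Pinsker's inequality states $\operatorname{KL}(P\|P')\ge\frac12\|P-P'\|_1^2=2\operatorname{TV}(P,P')^2$.

\subsection{Subjective regret vanishes on average}

Optimality is a statement about the agent's predictions $b_t(s_t,\cdot)$, while the path is generated by $p_{s_t}$. The first step shows that these rarely differ much. Put $\operatorname{TV}_t=\operatorname{TV}(p_{s_t},b_t(s_t,\cdot))$.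

\begin{lemma}[prediction]\label{lem:predict}
For every policy, every $p\in\Theta$ and every $T\ge2$,
\[
\sum_{t<T}\mathbb{E}_p\operatorname{TV}_t\le\sqrt{TK_T/2},\qquad K_T=D\log T+\log\frac4{\underline{f}\operatorname{vol}(\Theta)} .
\]
\end{lemma}

\begin{proof}
Almost surely $p_{s_t}(C_t)>0$ for all $t$, so we may define $M_0=1$ and
\[
M_T=\int_\Theta\prod_{t<T}\frac{\theta_{s_t}(C_t)}{p_{s_t}(C_t)}\,f(\theta)\,d\theta .
\]
The set $\{(1-\frac1T)p+\frac1T\theta':\theta'\in\Theta\}$ has volume $T^{-D}\operatorname{vol}(\Theta)$. On it $\theta_s(C)\ge(1-\frac1T)p_s(C)$ for all $s,C$, so the product is at least $(1-\frac1T)^T\ge\frac14$. Hence $\log(1/M_T)\le K_T$. By Bayes' rule $b_t$ has density proportional to $\prod_{t'<t}\theta_{s_{t'}}(C_{t'})f(\theta)$, so $M_{t+1}/M_t=b_t(s_t,C_t)/p_{s_t}(C_t)$. Given $h_t$, the cell $C_t$ has law $p_{s_t}$, so $\mathbb{E}_p[\log(M_t/M_{t+1})\mid h_t]=\operatorname{KL}(p_{s_t}\|b_t(s_t,\cdot))$. Summing,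
\[
\sum_{t<T}\mathbb{E}_p\operatorname{KL}(p_{s_t}\|b_t(s_t,\cdot))=\mathbb{E}_p\log\frac1{M_T}\le K_T .
\]
By Pinsker's inequality $\sum_{t<T}\mathbb{E}_p\operatorname{TV}_t^2\le K_T/2$, and the Cauchy--Schwarz inequality gives the claim.
\end{proof}

Let $V(b)\in[0,1]$ be $(1-\beta)$ times the optimal discounted payoff under the belief $b$, and $V_t=V(b_t)$. Playing $s$ forever shows $V(b)\ge u_b(s)$ for every $s$. The difference $V_t-u_{b_t}(s_t)\ge0$ measures the improvement that the agent still expects. An agent who expects improvement expects its value to rise; since predictions are accurate and values are bounded by $1$, this cannot happen often.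

\begin{lemma}[option values]\label{lem:option}
For an optimal policy, every $p\in\Theta$ and every $T\ge2$,
\[
\frac1T\sum_{t<T}\mathbb{E}_p\bigl[V_t-u_{b_t}(s_t)\bigr]\le a_T(\beta):=\frac\beta{1-\beta}\cdot\frac{1+\sqrt{TK_T/2}}{T}.
\]
\end{lemma}

\begin{proof}
Given $h_t$, the value $V_{t+1}$ is a function of $C_t$; let $\bar V_{t+1}$ be its average under $b_t(s_t,\cdot)$. By Lemma~\ref{lem:cont}, applied at $h_t$ and at its successors, $V_t=(1-\beta)u_{b_t}(s_t)+\beta\bar V_{t+1}$ (Bellman's equation), that is, $\bar V_{t+1}-V_t=\frac{1-\beta}\beta(V_t-u_{b_t}(s_t))$. Since $V_{t+1}\in[0,1]$, we have $\mathbb{E}_p[V_{t+1}\mid h_t]\ge\bar V_{t+1}-\operatorname{TV}_t$. Therefore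
\[
\frac{1-\beta}\beta\sum_{t<T}\mathbb{E}_p[V_t-u_{b_t}(s_t)]\le\mathbb{E}_p[V_T-V_0]+\sum_{t<T}\mathbb{E}_p\operatorname{TV}_t\le1+\sqrt{TK_T/2}.\qedhere
\]
\end{proof}

For fixed $\beta$, $a_T(\beta)\to0$ as $T\to\infty$ because $K_T$ grows like $\log T$. This is the point at which the order of limits in Definition~\ref{def:ps} is used. The next lemma is the only place where measurability of payoffs enters.

\begin{lemma}[patience]\label{lem:patience}
Let $\psi(\beta)=\min_{n\ge1}\bigl[nm(1-\beta)+m/\sqrt n\bigr]$. Then $\psi$ is nonincreasing, $\psi(\beta)\to0$ as $\beta\to1$, and $V(b)\ge\mathbb{E}_b\max_su(s,\theta)-\psi(\beta)$ for every belief $b$. Consequently $\operatorname{sreg}_t\le V_t-u_{b_t}(s_t)+\psi(\beta)$.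
\end{lemma}

\begin{proof}
The first two claims follow from the formula, the second with $n=\lceil(1-\beta)^{-1/2}\rceil$. Consider the policy that plays each $s$ exactly $n$ times and then forever a strategy $\hat s$ with the highest average realized payoff $\hat u_s$; it is a policy because the observed cell determines the payoff. Fix $\theta$. The first $nm$ periods have normalized weight at most $nm(1-\beta)$, and the loss relative to $\max_su(s,\theta)$ is at most $1$ in each. In later periods the loss is $\max_su(s,\theta)-u(\hat s,\theta)\le2\max_s|\hat u_s-u(s,\theta)|\le2\sum_s|\hat u_s-u(s,\theta)|$. A random variable with values in $[0,1]$ has variance at most $\frac14$, so $\mathbb{E}_\theta|\hat u_s-u(s,\theta)|\le\frac1{2\sqrt n}$. The total normalized loss is at most $nm(1-\beta)+m/\sqrt n$. Average over $\theta$ under $b$.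
\end{proof}

\subsection{From subjective to true regret}

\begin{lemma}[the posterior does not forget the truth]\label{lem:mass}
For each $\varepsilon\in(0,1)$ there is $\kappa>0$ such that, for all $p\in\Theta$ and all policies,
\[
\mathbb{P}_p\Bigl(b_t\{\theta:\|\theta-p\|_1\le\varepsilon\}\ge\kappa\ \text{ for all }t\Bigr)\ge1-\varepsilon .
\]
\end{lemma}

Section~\ref{sec:posterior} contains the proof. The lemma does not claim that $b_t$ concentrates at $p$, which is false when the partitions are coarse. Since $\kappa$ does not depend on the policy, it does not depend on $(\delta,\gamma)$ or on the selection.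

\begin{proof}[Proof of Proposition~\ref{prop:regret}]
If $\|\theta-p\|_1\le\varepsilon$, then $|u(s,\theta)-u(s,p)|\le\varepsilon$ for all $s$, so $\operatorname{reg}_t\ge4\varepsilon$ implies $\max_su(s,\theta)-u(s_t,\theta)\ge2\varepsilon$. On the event of Lemma~\ref{lem:mass}, $\operatorname{reg}_t\ge4\varepsilon$ therefore implies $\operatorname{sreg}_t\ge2\varepsilon\kappa$. By Markov's inequality and Lemmas~\ref{lem:option} and~\ref{lem:patience},
\[
\frac1T\sum_{t<T}\mathbb{P}_p(\operatorname{reg}_t\ge4\varepsilon)\le\varepsilon+\frac{a_T(\beta)+\psi(\beta)}{2\varepsilon\kappa}\qquad(T\ge2).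
\]
Choose $\bar\delta\in(0,1)$ with $\psi(\bar\delta)\le2\varepsilon^2\kappa$. Let $\delta>\bar\delta$ and $\gamma\ge\bar\delta/\delta$, so that $\bar\delta\le\beta\le\delta$, $\psi(\beta)\le2\varepsilon^2\kappa$ and $a_T(\beta)\le a_T(\delta)$. Since $\mathbb{E}_p\operatorname{reg}_t\le4\varepsilon+\mathbb{P}_p(\operatorname{reg}_t\ge4\varepsilon)$,
\begin{equation}\label{eq:cesaro}
\frac1T\sum_{t<T}\mathbb{E}_p\operatorname{reg}_t\le6\varepsilon+\frac{a_T(\delta)}{2\varepsilon\kappa}\qquad(T\ge2).
\end{equation}
It remains to pass from time averages to the age distribution. Put $\omega_T=(1-\gamma)^2\gamma^{T-1}T$. Then $\sum_{T\ge1}\omega_T=1$ and $\sum_{T>t}\omega_T/T=(1-\gamma)\gamma^t$, so $\sum_t(1-\gamma)\gamma^tx_t=\sum_{T\ge1}\omega_T\cdot\frac1T\sum_{t<T}x_t$ for every bounded sequence $(x_t)$. By \eqref{eq:cesaro}, for every $T_0\ge2$,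
\[
\sup_p\operatorname{Reg}(\delta,\gamma,p)\le\sum_{T<T_0}\omega_T+6\varepsilon+\sup_{T\ge T_0}\frac{a_T(\delta)}{2\varepsilon\kappa}.
\]
Let $\gamma\to1$, so that each $\omega_T\to0$, and then $T_0\to\infty$.
\end{proof}

\section{The posterior keeps mass near the truth}\label{sec:posterior}

\subsection{Contraction toward a point of high likelihood}

A \emph{data set} is a family of nonnegative integers $n_{s,C}$ ($s\in S$, $C\in Q_s$). Put $n_s=\sum_Cn_{s,C}$, let $e_s=(n_{s,C}/n_s)_C\in\Delta(Q_s)$ when $n_s\ge1$, and define the likelihood
\[
\mathcal{L}(\theta)=\prod_s\prod_{C\in Q_s}\theta_s(C)^{n_{s,C}} .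
\]
A history $h_t$ gives the data set in which $n_{s,C}$ counts the periods where $s$ was played and $C$ observed, and $b_t$ has density proportional to $f\mathcal{L}$. Since each $\theta_s(C)$ is linear in $\theta$, the function $\log\mathcal{L}$ is concave: $\mathcal{L}(\lambda\theta+(1-\lambda)\theta')\ge\mathcal{L}(\theta)^\lambda\mathcal{L}(\theta')^{1-\lambda}$. Let $\hat\theta$ be a maximizer of $\mathcal{L}$ on the compact set $\Theta$. As $\mathcal{L}>0$ in the interior of $\Theta$, we have $\hat\theta_s(C)>0$ whenever $n_{s,C}>0$.

\begin{example}\label{ex:affine}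
Let $A=\{1,2,3\}$, let the prior be uniform, let $s$ have $Q_s=\{\{1\},\{2,3\}\}$, and let $p=(0,1,0)$. This is the one-opponent analogue of silence: after $n$ plays of $s$, $\mathcal{L}(\theta)=(1-x)^n$ with $x=\theta(1)$. The posterior density of $x$ is $(n+2)(1-x)^{n+1}$, and $y=\theta(2)/(\theta(2)+\theta(3))$ is uniform and independent of $x$. If $x\le\varepsilon/4$ and $y\ge1-\varepsilon/4$, then $\|\theta-p\|_1=2(1-(1-x)y)\le\varepsilon$, and this event has posterior probability $\frac\varepsilon4\bigl(1-(1-\frac\varepsilon4)^{n+2}\bigr)\ge(\frac\varepsilon4)^2$ for every $n$. The posterior concentrates on the edge $\{x=0\}$, not at $p$, but it does not abandon any part of the edge.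
\end{example}

The general mechanism behind the example is that shrinking $\Theta$ toward a point of high likelihood does not lower the likelihood by more than a constant factor.

\begin{lemma}[contraction]\label{lem:contract}
Let $\varepsilon,\chi\in(0,1]$ and $p,\tilde p\in\Theta$ with $\|\tilde p-p\|_1\le\varepsilon/2$ and $\mathcal{L}(\tilde p)\ge\chi\,\mathcal{L}(\hat\theta)$. Then the posterior probability of $\{\theta:\|\theta-p\|_1\le\varepsilon\}$ is at least $(\underline{f}/\overline{f})(\varepsilon/4)^D\chi$.
\end{lemma}

\begin{proof}
Let $\lambda=\varepsilon/4$ and $\Psi\theta=\lambda\theta+(1-\lambda)\tilde p$. Then $\|\Psi\theta-p\|_1\le2\lambda+\varepsilon/2=\varepsilon$, and by log-concavity $\mathcal{L}(\Psi\theta)\ge\mathcal{L}(\theta)^\lambda\bigl(\chi\mathcal{L}(\hat\theta)\bigr)^{1-\lambda}\ge\chi\,\mathcal{L}(\theta)$. The map $\Psi$ multiplies volume by $\lambda^D$, so the posterior probability of $\Psi\Theta$ is at least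
\[
\frac{\underline{f}}{\overline{f}}\cdot\frac{\int_{\Psi\Theta}\mathcal{L}}{\int_\Theta\mathcal{L}}=\frac{\underline{f}}{\overline{f}}\,\lambda^D\,\frac{\int_\Theta\mathcal{L}(\Psi\theta)\,d\theta}{\int_\Theta\mathcal{L}(\theta)\,d\theta}\ge\frac{\underline{f}}{\overline{f}}\,\lambda^D\chi .\qedhere
\]
\end{proof}

This is the only use of the upper bound $\overline{f}$. It remains to find $\tilde p$, with $\chi$ independent of $t$, $p$ and the policy. The choice $\tilde p=p$ fails: for a fair coin observed $n$ times, $\log(\mathcal{L}(\hat\theta)/\mathcal{L}(p))=n\operatorname{KL}(e\|p)\ge\frac n2\|e-p\|_1^2$, which is almost surely unbounded in $n$ by the law of the iterated logarithm. The choice $\tilde p=\hat\theta$ fails because $\hat\theta$ need not be near $p$; in Example~\ref{ex:affine} every point of the edge is a maximizer. We take instead a point near $p$ that agrees with $\hat\theta$ \emph{exactly} on the strategies that were played often. The remaining strategies contribute boundedly many factors to $\mathcal{L}$.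

\subsection{Lifting}

We use Hoffman's theorem \cite{Hoffman}: for every real matrix $\mathsf{M}$ there is a constant $\Lambda(\mathsf{M})$ such that, for every vector $y$ with $\{x:\mathsf{M}x\le y\}\ne\emptyset$ and every vector $x_0$, some $x$ with $\mathsf{M}x\le y$ satisfies $\|x-x_0\|_1\le\Lambda(\mathsf{M})\,\|(\mathsf{M}x_0-y)^+\|_\infty$. The constant does not depend on $y$.

\begin{lemma}[lifting]\label{lem:lift}
There is $\Lambda\ge1$, depending only on the partitions $Q_s$, such that for all $S'\subseteq S$ and $p,\theta\in\Theta$ there is $\tilde p\in\Theta$ with $\tilde p_s=\theta_s$ for $s\in S'$ and $\|\tilde p-p\|_1\le\Lambda\max_{s\in S'}\|\theta_s-p_s\|_1$ (with $\tilde p=p$ if $S'=\emptyset$).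
\end{lemma}

\begin{proof}
Write the conditions $x\ge0$, $\sum_ax(a)=1$ and $x_s(C)=\theta_s(C)$ for $s\in S'$, $C\in Q_s$ as a system of inequalities, each equation as two. The matrix depends only on $S'$ and the partitions, $x=\theta$ is a solution, and $x_0=p$ violates only the last conditions, each by at most $\max_{s\in S'}\|\theta_s-p_s\|_1$. Take the maximum of $1$ and the finitely many Hoffman constants.
\end{proof}

\subsection{Consistency of the maximizer under unequal sampling}

To apply the lifting lemma we need $\hat\theta_s$ close to $p_s$ for every $s$ that was played often. The difficulty is that the counts $n_s$ can be of very different orders. A strategy played $10^3$ times contributes to $\log\mathcal{L}$ less than the sampling noise of one played $10^{9}$ times can, so comparing $\mathcal{L}(\hat\theta)$ with $\mathcal{L}(p)$ gives no information about it. We therefore proceed from the most played strategy downward and compare $\hat\theta$ with a competitor that agrees with it on the strategies already treated, so that their terms cancel. Call a data set \emph{$(N_0,\rho_0)$-typical for $p$} if $\|e_s-p_s\|_1\le\rho_0$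 for every $s$ with $n_s\ge N_0$, where $N_0\ge1$.

\begin{lemma}\label{lem:mle}
For every $\rho>0$ there is $\rho_0>0$ such that for every $N_0$ there is $N$ with the following property. For every $p\in\Theta$, every data set that is $(N_0,\rho_0)$-typical for $p$ and every maximizer $\hat\theta$ of its likelihood, $\|\hat\theta_s-p_s\|_1\le\rho$ for all $s$ with $n_s\ge N$.
\end{lemma}

\begin{proof}
Given a data set, label the strategies $1,\dots,m$ so that $n_1\ge\dots\ge n_m$. Let $(A_k)$ be the statement of the lemma with the conclusion restricted to labels $s\le k$. Then $(A_0)$ is vacuous and $(A_m)$ is the lemma. Assume $(A_{k-1})$, let $\rho\in(0,1]$ and put $\iota=\rho^2/(96m)$.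

\emph{Constants.} Choose, in this order: $x\in(0,1)$ with $-\log(1-x)\le\iota$; $\zeta\in(0,1)$ with $|A|\zeta(1+\log\frac1x)\le\iota$; $\eta\in(0,\min(\rho,\zeta))$ with $-\log(1-\eta/\zeta)\le\iota$. Let $\rho_0'$ be given by $(A_{k-1})$ for the target $\eta/\Lambda$, and choose $\rho_0\le\rho_0'$ with $\log(1+\rho_0/\zeta)\le\iota$ and $\rho_0(1+\log\frac1x)\le\iota$. None of this depends on $N_0$. Given $N_0$, let $N'$ be given by $(A_{k-1})$, and choose $N\ge\max(N_0,N')$ with $\frac{N_0}N\log\frac1x\le\iota$. Put
\[
\xi=|A|\zeta+\rho_0,\qquad \alpha=-\log\frac{(1-x)(1-\eta/\zeta)}{1+\rho_0/\zeta},\qquad \operatorname{err}=\alpha+\xi\bigl(1+\log\tfrac1x\bigr).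
\]
Then $\xi\le2\iota\le\frac12$, $0<\alpha\le3\iota$ and $\operatorname{err}\le5\iota$.

\emph{The competitor.} Take a data set that is $(N_0,\rho_0)$-typical for $p$, hence also $(N_0,\rho_0')$-typical. Labels $j<k$ with $n_j\ge N$ satisfy $\|\hat\theta_j-p_j\|_1\le\eta/\Lambda\le\rho$. If $n_k<N$ nothing else is to be shown, so let $n_k\ge N$; then the last bound holds for all $j<k$. Lemma~\ref{lem:lift} with $S'=\{1,\dots,k-1\}$ gives $\tilde p$ with $\tilde p_j=\hat\theta_j$ for $j<k$ and $\|\tilde p-p\|_1\le\eta$. The point $\tilde p$ may give probability $0$ to a rare cell that has been observed, so we use $\theta'=(1-x)\tilde p+x\hat\theta$, which satisfies $\theta'_j=\hat\theta_j$ for $j<k$ and $\theta'_j(C)\ge x\hat\theta_j(C)$ for all $j,C$. For $n_j\ge1$ put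
\[
I_j=\sum_{C:\,e_j(C)>0}e_j(C)\log\frac{\theta'_j(C)}{\hat\theta_j(C)}\ \ge\ \log x .
\]
Since $\hat\theta$ is a maximizer and $I_j=0$ for $j<k$,
\begin{equation}\label{eq:max}
0\ \ge\ \log\mathcal{L}(\theta')-\log\mathcal{L}(\hat\theta)=\sum_{j\ge k,\ n_j\ge1}n_jI_j .
\end{equation}

\emph{Lower bound for $I_j$ when $j\ge k$ and $n_j\ge N_0$.} Write $e=e_j$. Let $B$ be the set of cells $C\in Q_j$ with $p_j(C)\ge\zeta$, and $w=e(B)$. There are at most $|A|$ cells, so $1-w\le|A|\zeta+\|e-p_j\|_1\le\xi$, and $w\ge\frac12$. For $C\in B$,
\[
\theta'_j(C)\ge(1-x)(p_j(C)-\eta)\ge(1-x)(1-\eta/\zeta)\,p_j(C),\qquad e(C)\le p_j(C)+\rho_0\le(1+\rho_0/\zeta)\,p_j(C),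
\]
so $\theta'_j(C)\ge\exp(-\alpha)\,e(C)$. The cells outside $B$ contribute at least $(1-w)\log x\ge-\xi\log\frac1x$ to $I_j$. Let $\bar e_j\in\Delta(Q_j)$ equal $e/w$ on $B$ and $0$ elsewhere. Then
\begin{align*}
I_j&\ge\sum_{C\in B,\,e(C)>0}e(C)\log\frac{e(C)}{\hat\theta_j(C)}-\alpha-\xi\log\tfrac1x\\
&=w\operatorname{KL}(\bar e_j\|\hat\theta_j)+w\log w-\alpha-\xi\log\tfrac1x\ \ge\ \tfrac14\|\bar e_j-\hat\theta_j\|_1^2-\operatorname{err},
\end{align*}
by Pinsker's inequality, $w\ge\frac12$, and $w\log w\ge w-1\ge-\xi$.

\emph{Conclusion.} Divide \eqref{eq:max} by $n_k$. The term $j=k$ obeys the last bound because $n_k\ge N_0$. A term $j>k$ with $n_j\ge N_0$ is at least $-\operatorname{err}$, because $n_j\le n_k$. A term with $n_j<N_0$ is at least $-\frac{N_0}N\log\frac1x\ge-\iota$. Hence $\frac14\|\bar e_k-\hat\theta_k\|_1^2\le m\operatorname{err}+m\iota\le6m\iota=\rho^2/16$, that is, $\|\bar e_k-\hat\theta_k\|_1\le\rho/2$. Finally $\|\bar e_k-e_k\|_1=2(1-w)\le2\xi$, so $\|\bar e_k-p_k\|_1\le2\xi+\rho_0\le5\iota\le\rho/2$. This proves $\|\hat\theta_k-p_k\|_1\le\rho$ and $(A_k)$.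
\end{proof}

\subsection{A gap in the counts}

One obstacle is left. For the strategies played fewer than $N$ times we need $\tilde p_s(C)$ bounded below on the observed cells. With high probability the first $N$ observations avoid cells of probability below some $\zeta$, which depends on $N$; then $\tilde p$ must be within $\zeta/2$ of $p$, which fixes the target $\rho$ in Lemma~\ref{lem:mle}, and this produces a new and larger threshold. The circle is broken by building $m+1$ successive scales: the $m$ counts cannot meet all of them.

\begin{proof}[Proof of Lemma~\ref{lem:mass}]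
To remove the dependence on the policy, realize $\mathbb{P}_p$ as follows. Let $(C_{s,n})_{s\in S,\,n\ge1}$ be independent with $C_{s,n}$ of law $p_s$, and let the $n$th play of $s$ reveal $C_{s,n}$. Given the history, the next revealed variable is unused and has law $p_{s_t}$, so the history has law $\mathbb{P}_p$. Let $e_{s,n}$ be the empirical law of $C_{s,1},\dots,C_{s,n}$ and
\[
\mathcal{E}(N_0,\rho_0)=\{\|e_{s,n}-p_s\|_1\le\rho_0\ \text{ for all }s\text{ and all }n\ge N_0\}.
\]
On this event the data set of $h_t$ is $(N_0,\rho_0)$-typical for every $t$ and every policy. Hoeffding's inequality states that the average of $n$ independent $[0,1]$-valued variables deviates from its mean by more than $y$ with probability at most $2\exp(-2ny^2)$. With $y=\rho_0/|A|$ and a union bound over $s$, $C$ and $n$, the complement of $\mathcal{E}(N_0,\rho_0)$ has probability at most $2m|A|\sum_{n\ge N_0}\exp(-2n\rho_0^2/|A|^2)$, which tends to $0$ as $N_0\to\infty$, uniformly in $p$.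

Put $\varepsilon'=\varepsilon/(2(m+1))$ and $N_1=1$. For $k=1,\dots,m+1$ define recursively:
\begin{itemize}
\item $\zeta_k=\varepsilon'/(mN_k|A|)$; by a union bound, the event $\mathcal{F}_k$ that no $C_{s,n}$ with $n\le N_k$ is a cell with $p_s(C)<\zeta_k$ has probability at least $1-\varepsilon'$;
\item $\rho_k=\min(\varepsilon,\zeta_k)/(2\Lambda)$, and $\rho_{0,k}$ the constant of Lemma~\ref{lem:mle} for the target $\rho_k$;
\item $N_{0,k}$ so large that $\mathcal{E}_k=\mathcal{E}(N_{0,k},\rho_{0,k})$ has probability at least $1-\varepsilon'$ for all $p$;
\item $N_{k+1}>N_k$ at least the constant $N$ of Lemma~\ref{lem:mle} for $\rho_k,\rho_{0,k},N_{0,k}$.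
\end{itemize}
None of these constants depends on $p$ or on the policy. With probability at least $1-2(m+1)\varepsilon'=1-\varepsilon$ all events $\mathcal{E}_k,\mathcal{F}_k$ occur. On their intersection fix $t$ and consider the data set of $h_t$. One of the $m+1$ disjoint intervals $[N_k,N_{k+1})$ contains none of the $m$ counts $n_s$. For this $k$, the set $S$ is the disjoint union of $S^+=\{s:n_s\ge N_{k+1}\}$ and $S^-=\{s:n_s<N_k\}$. By Lemma~\ref{lem:mle}, $\|\hat\theta_s-p_s\|_1\le\rho_k$ for $s\in S^+$. Lemma~\ref{lem:lift} gives $\tilde p$ with $\tilde p_s=\hat\theta_s$ on $S^+$ and $\|\tilde p-p\|_1\le\Lambda\rho_k=\min(\varepsilon,\zeta_k)/2$. A cell $C$ observed under $s\in S^-$ is one of the first $N_k$ observations of $s$, so $p_s(C)\ge\zeta_k$ and $\tilde p_s(C)\ge\zeta_k/2$. The factors of $S^+$ cancel, and $\hat\theta_s(C)\le1$, so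
\[
\frac{\mathcal{L}(\tilde p)}{\mathcal{L}(\hat\theta)}=\prod_{s\in S^-}\prod_{C}\Bigl(\frac{\tilde p_s(C)}{\hat\theta_s(C)}\Bigr)^{n_{s,C}}\ge\Bigl(\frac{\zeta_k}2\Bigr)^{mN_k}\ge\chi:=\min_{1\le k'\le m+1}\Bigl(\frac{\zeta_{k'}}2\Bigr)^{mN_{k'}} .
\]
Lemma~\ref{lem:contract} gives the claim with $\kappa=(\underline{f}/\overline{f})(\varepsilon/4)^D\chi$.
\end{proof}

\section{Independence of opponents as the source of the failure}\label{sec:why}

Sections~\ref{sec:converse} and~\ref{sec:posterior} use the assumption on the opponent in one way only: the parameter set is a simplex $\Delta(A)$ on which all cell probabilities $\theta_s(C)$ are affine. Affinity gives the volume bound in Lemma~\ref{lem:predict}, the linear system in Lemma~\ref{lem:lift}, the competitor in Lemma~\ref{lem:mle} and the log-concavity in Lemma~\ref{lem:contract}. In the game $\Gamma$ the cell probabilities are products. The function $\log(1-Xv)$ vanishes at $(X,v)=(0,1)$ and $(1,0)$ and equals $\log\frac34<0$ at the midpoint, so the likelihood is not log-concave, and \eqref{eq:forget} shows that the conclusion of Lemma~\ref{lem:mass} fails at the true parameter.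

The proof of Theorem~\ref{thm:converse} therefore applies without change, for any number of roles and information sets, to a \emph{modified} model in which the prior of role $i$ is a density, bounded above and away from $0$, on the set $\Delta(A)$ of possibly correlated distributions on $A=\times_{j\ne i}S_j$. The partitions $Q_s$ of $A$ are defined as before, the opponents' play in a steady state is the product distribution $p=\otimes_{j\ne i}\sigma_j\in\Delta(A)$, and Proposition~\ref{prop:regret} is uniform in $p$. The failure in Theorem~\ref{thm:counter} thus comes from the combination of coarse terminal node partitions with the multilinear parametrization that expresses the belief in independent opponents.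

\begin{thebibliography}{9}

\bibitem{CFH}
Daniel Clark, Drew Fudenberg, Kevin He, \emph{Observability, Dominance, and Induction in Learning Models}, arXiv:2201.00776 (2022).

\bibitem{Hoffman}
Hoffman, on approximate solutions of linear inequalities (1952).

\end{thebibliography}
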